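\title{Non-abelian nilpotent Lie groups carry no Weyl--Einstein structure}

\begin{abstract}
Let $G$ be a connected non-abelian nilpotent Lie group and $g$ a left-invariant Riemannian metric on $G$. We prove that the conformal manifold $(G,[g])$ carries no Weyl--Einstein structure, left-invariant or not. In dimension three this is a local computation on the Heisenberg group. In dimension at least four, a blow-up argument bounds all global Weyl--Einstein structures on a homogeneous space that is not conformally flat, an averaging argument turns a bounded structure into a local Einstein metric in the conformal class, and Lie's theorem excludes such a metric.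
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds and tensors are smooth, and $n$ denotes the dimension. A conformal manifold $(M,c)$ is a manifold with a class $c=[g]=\{e^{2f}g\}$ of Riemannian metrics. It has no preferred connection, but it has a preferred family of connections. A \emph{Weyl structure} on $(M,c)$ is a torsion-free linear connection $D$ on $TM$ that preserves $c$: for $g\in c$ there is a $1$-form $\theta$ with $Dg=-2\theta\otimes g$, so that parallel transport preserves angles but not necessarily lengths. The Weyl structure $D$ is \emph{Weyl--Einstein} if the symmetric trace-free part of its Ricci tensor vanishes. The Levi-Civita connection of a metric in $c$ is a Weyl structure, and for $n\ge3$ it is Weyl--Einstein exactly when the metric is Einstein.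

A \emph{conformal Lie group} is a connected Lie group $G$ with the conformal class $[g]$ of a left-invariant Riemannian metric $g$. Consider three conditions, each implying the next:
\begin{enumerate}
\item[(E1)] $g$ is Einstein;
\item[(E2)] $[g]$ contains an Einstein metric;
\item[(E3)] $(G,[g])$ carries a Weyl--Einstein structure.
\end{enumerate}
If the Lie algebra of $G$ is abelian, then $g$ is flat and all three hold. If it is nilpotent and non-abelian, (E1) fails by a theorem of Wolf \cite{Wolf}. The problem treated here comes from del Barco, Moroianu and Schichl \cite{dBMS}: \emph{is there a connected non-abelian nilpotent Lie group with a left-invariant metric for which \textup{(E3)} holds?} The Weyl--Einstein structure is not required to be left-invariant.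

Wolf's theorem does not decide the question by itself, since on other Lie groups (E3) holds for left-invariant metrics that are not Einstein (Example~\ref{ex:groups}). On a non-abelian nilpotent group, however, the Ricci tensor is positive in some central direction and nonpositive on a subspace of dimension at least two, and this excludes left-invariant Weyl--Einstein structures in a few lines (Proposition~\ref{prop:invariant}). One therefore expects the answer ``no''. The difficulty is that a general Weyl--Einstein structure solves a nonlinear system on a noncompact manifold with no condition at infinity, and a nonlinear equation cannot be averaged over the group to produce an invariant solution.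

\begin{theorem}\label{thm:main}
Let $G$ be a connected non-abelian nilpotent Lie group and $g$ a left-invariant Riemannian metric on $G$. Then $(G,[g])$ carries no Weyl--Einstein structure.
\end{theorem}

Thus a conformal nilpotent Lie group carries a Weyl--Einstein structure if and only if it is abelian. Theorem~\ref{thm:main} follows from four statements, two local ones about nilpotent groups and two global ones about homogeneous spaces. For a subset $\Omega$ of a Riemannian manifold let $\mathcal N_r(\Omega)=\{x: d(x,\Omega)<r\}$. The following condition says that there are regions whose boundary layer is negligible compared with their volume.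
\begin{enumerate}
\item[(A)] There are compact sets $\Omega_j\subset M$ of positive volume with $\mathrm{vol}(\mathcal N_2(\Omega_j)\setminus\Omega_j)/\mathrm{vol}(\Omega_j)\to0$.
\end{enumerate}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] If $(G,g)$ is as in Theorem~\ref{thm:main} and $n=3$, no nonempty open subset of $(G,[g])$ carries a Weyl--Einstein structure.
\item[(b)] If $(G,g)$ is as in Theorem~\ref{thm:main} (so $n\ge3$), no nonempty open subset of $G$ carries an Einstein metric conformal to $g$.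
\item[(c)] Let $(M,g)$ be a connected homogeneous Riemannian manifold, $n\ge4$, not locally conformally flat. For every $m\ge0$ there is a constant $K_m(M,g)$ such that every globally defined Weyl--Einstein structure $D$ on $(M,[g])$, with $Dg=-2\theta\otimes g$, satisfies $|\nabla^m\theta|\le K_m$.
\item[(d)] If moreover $\mathrm{scal}_g<0$, condition \textup{(A)} holds, and $(M,[g])$ carries a global Weyl--Einstein structure, then every point of $M$ has a neighborhood on which $[g]$ contains an Einstein metric of negative scalar curvature.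
\end{enumerate}
\end{theorem}

Part (a) settles dimension three (Section~\ref{sec:heis}). For $n\ge4$, symmetry is recovered in two stages. Part (c) makes the set of global Weyl--Einstein structures compact, so that the translates of a given structure by isometries subconverge (Sections~\ref{sec:bianchi}--\ref{sec:blowup}). Part (d) uses divergence identities with a sign to choose the translations so that the limit is locally the Levi-Civita connection of an Einstein metric (Section~\ref{sec:average}). For such metrics the equation is linear with a finite-dimensional solution space, and Lie's theorem provides a solution that is invariant enough for the argument of the left-invariant case; this is part (b) (Section~\ref{sec:nil}). Section~\ref{sec:end} verifies (A) for nilpotent groups and concludes. For $n\ge4$ the argument uses that the structure is defined on all of $G$; whether open subsets carry Weyl--Einstein structures with $d\theta\ne0$ is not decided here.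

\section{The Weyl--Einstein equation}\label{sec:eq}

Let $(M,g)$ be a Riemannian manifold of dimension $n\ge3$ with Levi-Civita connection $\nabla$. For a torsion-free connection we use $R_{X,Y}=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$ and $\mathrm{Ric}(Y,T)=\operatorname{tr}(X\mapsto R_{X,Y}T)$. The Ricci identity is $\nabla^2_{X,Y}-\nabla^2_{Y,X}=R_{X,Y}$ on tensors, where $(R_{X,Y}\beta)(T)=-\beta(R_{X,Y}T)$ for a $1$-form $\beta$, and likewise in each slot of a covariant tensor. Put $J=\mathrm{scal}/(2(n-1))$. The Schouten tensor $P=\frac1{n-2}(\mathrm{Ric}-Jg)$ has trace $J$, and the Weyl tensor $W$ is defined by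
\begin{equation}\label{eq:decomp}
R_{X,Y}T=W_{X,Y}T+P(Y,T)X-P(X,T)Y+g(Y,T)PX-g(X,T)PY .
\end{equation}
The tensor $W(X,Y,T,U)=g(W_{X,Y}T,U)$ has the algebraic symmetries of a curvature tensor and all its traces vanish. For $n\ge4$, $g$ is locally conformally flat if and only if $W=0$. The Cotton tensor is $C(X,Y;T)=(\nabla_XP)(Y,T)-(\nabla_YP)(X,T)$. The contracted Bianchi identity $\operatorname{div}\mathrm{Ric}=\frac12d\,\mathrm{scal}$ gives $\operatorname{div}P=dJ$, that is, $\sum_iC(X,e_i;e_i)=0$ for an orthonormal frame $(e_i)$. We write $\theta$ for $\theta^\sharp$ when it is the argument of a tensor, $(\nabla\theta)(X,Y)=(\nabla_X\theta)(Y)$, and $(\cdot)_0$ for the trace-free part of a symmetric $2$-tensor.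

Let $D$ be a Weyl structure with $Dg=-2\theta\otimes g$. Then
\begin{equation}\label{eq:weyl}
D_XY=\nabla_XY+A_XY,\qquad A_XY=\theta(X)Y+\theta(Y)X-g(X,Y)\theta^\sharp .
\end{equation}
Indeed, $A=D-\nabla$ must satisfy $A_XY=A_YX$ and $g(A_XY,T)+g(Y,A_XT)=2\theta(X)g(Y,T)$; the tensor in \eqref{eq:weyl} does, and the difference of two solutions is symmetric in $(X,Y)$ and skew in $(Y,T)$, hence zero. So Weyl structures on $(M,[g])$ correspond to $1$-forms $\theta$, and we call $\theta$ Weyl--Einstein when $D$ is. With respect to $\hat g=e^{2f}g$ the same $D$ has the form $\hat\theta=\theta-df$. Hence $F=d\theta$ depends only on $D$; if $\theta=df$, then $D$ is the Levi-Civita connection of $e^{2f}g$; and $D$ is locally a Levi-Civita connection of a metric in $[g]$ if and only if $F=0$.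

The role of the Schouten tensor for $D$ is played by
\begin{equation}\label{eq:PD}
P^D=P-\nabla\theta+\theta\otimes\theta-\tfrac12|\theta|^2g ,
\end{equation}
whose skew part is $-\frac12F$, because $F(X,Y)=(\nabla_X\theta)(Y)-(\nabla_Y\theta)(X)$. We define $P^DX$ by $g(P^DX,T)=P^D(X,T)$.

\begin{lemma}\label{lem:curv}
For every Weyl structure,
\begin{equation}\label{eq:curv}
R^D_{X,Y}T=W_{X,Y}T+F(X,Y)T+P^D(Y,T)X-P^D(X,T)Y+g(Y,T)P^DX-g(X,T)P^DY .
\end{equation}
\end{lemma}

\begin{proof}
We have $R^D_{X,Y}T=R_{X,Y}T+(\nabla_XA)_YT-(\nabla_YA)_XT+[A_X,A_Y]T$. By \eqref{eq:weyl},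
\[
(\nabla_XA)_YT-(\nabla_YA)_XT=F(X,Y)T+(\nabla_X\theta)(T)Y-(\nabla_Y\theta)(T)X-g(Y,T)\nabla_X\theta^\sharp+g(X,T)\nabla_Y\theta^\sharp .
\]
Write $A_X=\theta(X)\,\mathrm{id}+a_X$ with $a_XT=\theta(T)X-g(X,T)\theta^\sharp$. Then $[A_X,A_Y]=[a_X,a_Y]$ and
\[
a_Xa_YT=\theta(T)\bigl(\theta(Y)X-g(X,Y)\theta^\sharp\bigr)-g(Y,T)\bigl(|\theta|^2X-\theta(X)\theta^\sharp\bigr),
\]
so that
\begin{multline*}
[A_X,A_Y]T=\theta(Y)\theta(T)X-\theta(X)\theta(T)Y-|\theta|^2\bigl(g(Y,T)X-g(X,T)Y\bigr)\\
+\bigl(g(Y,T)\theta(X)-g(X,T)\theta(Y)\bigr)\theta^\sharp .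
\end{multline*}
Add these to \eqref{eq:decomp} and split the $|\theta|^2$-term into two halves. The terms of the form (function of $Y,T$) times $X$ combine to $P^D(Y,T)X$, the terms with a factor $g(Y,T)$ that remain combine to $g(Y,T)P^DX$, and the others are obtained by exchanging $X$ and $Y$.
\end{proof}

\begin{lemma}\label{lem:WE}
The form $\theta$ is Weyl--Einstein if and only if $P^D=\Lambda g-\frac12F$ for some function $\Lambda$, that is,
\begin{equation}\label{eq:WE}
(\nabla_X\theta)(Y)=P(X,Y)+\theta(X)\theta(Y)-\bigl(\tfrac12|\theta|^2+\Lambda\bigr)g(X,Y)+\tfrac12F(X,Y).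
\end{equation}
Equivalently,
\begin{equation}\label{eq:WE0}
\bigl(\mathrm{Ric}-(n-2)(\mathrm{Sym}\nabla\theta-\theta\otimes\theta)\bigr)_0=0 .
\end{equation}
In this case $\mathrm{Ric}^D=2(n-1)\Lambda g-\frac n2F$ and
\begin{equation}\label{eq:trace}
\operatorname{div}\theta=J-n\Lambda-\tfrac{n-2}2|\theta|^2 .
\end{equation}
\end{lemma}

\begin{proof}
The trace of \eqref{eq:curv} over $X$ is $\mathrm{Ric}^D(Y,T)=F(T,Y)+(n-2)P^D(Y,T)+(\operatorname{tr}P^D)g(Y,T)$. So $D$ is Weyl--Einstein if and only if the symmetric part of $P^D$ is a multiple $\Lambda g$ of $g$. This is \eqref{eq:WE}, and \eqref{eq:WE0} is the same condition multiplied by $n-2$. Inserting $P^D=\Lambda g-\frac12F$ gives $\mathrm{Ric}^D$, and \eqref{eq:trace} is the trace of \eqref{eq:WE}.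
\end{proof}

The function $\Lambda$ is a multiple of the scalar curvature of $D$ measured with $g$; the tensor $\Lambda g$ depends only on $D$. When $\theta$ is exact the equation becomes linear.

\begin{lemma}\label{lem:linear}
Let $U\subset M$ be open and connected. For $\varphi>0$ on $U$, the metric $\varphi^{-2}g$ is Einstein, equivalently $\theta=-d\log\varphi$ is Weyl--Einstein, if and only if
\begin{equation}\label{eq:linear}
\nabla d\varphi=-\varphi P+\kappa g\quad\text{for some function }\kappa .
\end{equation}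
Every complex-valued solution of \eqref{eq:linear} satisfies $d\kappa=-P(\nabla\varphi,\cdot)$, and the complex solutions $\varphi$ on $U$ form a vector space of dimension at most $n+2$.
\end{lemma}

\begin{proof}
For $\theta=-d\log\varphi$ we have $d\varphi=-\varphi\theta$ and $\nabla d\varphi=\varphi(\theta\otimes\theta-\nabla\theta)$, so $\varphi P^D=\varphi P+\nabla d\varphi-\frac12\varphi|\theta|^2g$, and Lemma~\ref{lem:WE} gives the first claim. Differentiate \eqref{eq:linear} and skew-symmetrize with the Ricci identity: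
\[
-d\varphi(R_{X,Y}T)=-d\varphi(X)P(Y,T)+d\varphi(Y)P(X,T)-\varphi C(X,Y;T)+d\kappa(X)g(Y,T)-d\kappa(Y)g(X,T).
\]
The trace over $(Y,T)$ is $-\mathrm{Ric}(X,\nabla\varphi)=-J\,d\varphi(X)+P(X,\nabla\varphi)+(n-1)d\kappa(X)$, and $\mathrm{Ric}=(n-2)P+Jg$ turns it into $d\kappa=-P(\nabla\varphi,\cdot)$. Hence along any curve the triple $(\varphi,d\varphi,\kappa)$ solves a linear system of ordinary differential equations, and a solution is determined by the $n+2$ values of the triple at one point.
\end{proof}

\section{Left-invariant structures and conformally Einstein metrics}\label{sec:nil}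

Let $G$ be a Lie group with a left-invariant metric $g$; we identify its Lie algebra with the left-invariant vector fields. For such fields the Koszul formula reads $2g(\nabla_XY,U)=g([X,Y],U)-g([Y,U],X)+g([U,X],Y)$, and in particular
\begin{equation}\label{eq:koszul}
g(\nabla_VV,U)=g([U,V],V).
\end{equation}
For an orthonormal basis $(e_i)$ and the vector $H$ with $g(H,X)=\operatorname{tr}\mathrm{ad}_X$ one has \cite[7.38]{Besse}
\begin{equation}\label{eq:besse}
\mathrm{Ric}(X,X)=-\tfrac12\sum_i|[X,e_i]|^2-\tfrac12\operatorname{tr}(\mathrm{ad}_X^2)+\tfrac14\sum_{i,j}g([e_i,e_j],X)^2-g([H,X],X).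
\end{equation}
If $\theta$ is left-invariant, then $(\nabla_V\theta)(V)=-\theta(\nabla_VV)=-g([\theta^\sharp,V],V)$, and \eqref{eq:WE0} becomes algebraic: there is a constant $\lambda$ with
\begin{equation}\label{eq:alg}
\mathrm{Ric}(V,V)+(n-2)\bigl(g([\theta^\sharp,V],V)+\theta(V)^2\bigr)=\lambda|V|^2\quad\text{for all left-invariant }V .
\end{equation}

\begin{example}\label{ex:groups}
(i) The solvable non-abelian group of maps $x\mapsto ax+b$, with $a>0$ and $b\in\mathbb R^{n-1}\times\{0\}$, acts simply transitively by isometries on the hyperbolic upper half-space. So (E1) holds for it, and Theorem~\ref{thm:main} fails for solvable groups.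

(ii) On $S^1\times SU(2)$ with the product metric $dt^2+g_{S^3}$, where $g_{S^3}$ has curvature one, $\mathrm{Ric}=\mathrm{diag}(0,2,2,2)$. The form $\theta=dt$ is dual to a central vector and $\mathrm{Ric}+2\,\theta\otimes\theta=2g$. So $\theta$ is Weyl--Einstein, closed and not exact, while $g$ is not Einstein.

(iii) Let $X,Y,Z$ be orthonormal with $[Y,Z]=aX$, $[Z,X]=aY$, $[X,Y]=bZ$. For $V=v_1X+v_2Y+v_3Z$ we have $H=0$,
\[
\sum_i|[V,e_i]|^2=(a^2+b^2)(v_1^2+v_2^2)+2a^2v_3^2,\qquad \operatorname{tr}(\mathrm{ad}_V^2)=-2ab(v_1^2+v_2^2)-2a^2v_3^2,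
\]
and the third term of \eqref{eq:besse} is $\frac12a^2(v_1^2+v_2^2)+\frac12b^2v_3^2$. Hence $\mathrm{Ric}=\mathrm{diag}(ab-\frac12b^2,\,ab-\frac12b^2,\,\frac12b^2)$. Since $\mathrm{ad}_Z$ is skew, $\theta=zZ^\flat$ solves \eqref{eq:alg} if and only if $z^2=b(a-b)$. For $a>b>0$ this is a Weyl--Einstein structure on $SU(2)$ with $F(X,Y)=-zb\neq0$, so $D$ is nowhere a Levi-Civita connection. For $a=0$, $b=1$, the Heisenberg algebra, the condition is $z^2=-1$ and the real solution is lost.
\end{example}

From now on $G$ is connected with non-abelian nilpotent Lie algebra $\mathfrak n$. Let $\mathfrak n_1=\mathfrak n$, $\mathfrak n_{i+1}=[\mathfrak n,\mathfrak n_i]$ be the lower central series and $\mathfrak h=\mathfrak n_2^\perp$.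

\begin{lemma}\label{lem:nil}
We have $\dim\mathfrak h\ge2$ and $n\ge3$, and there is a central unit vector $Z\in\mathfrak n_2$. Moreover $\nabla_ZZ=0$, $\nabla_VV=0$ for $V\in\mathfrak h$, $\mathrm{Ric}(Z,Z)>0$, $\mathrm{Ric}(V,V)\le0$ for $V\in\mathfrak h$, and $\mathrm{scal}<0$.
\end{lemma}

\begin{proof}
If $\mathfrak n=\mathbb RV+\mathfrak n_2$ for some $V$, then $\mathfrak n_2=[V,\mathfrak n_2]+[\mathfrak n_2,\mathfrak n_2]\subset\mathfrak n_3$, so $\mathfrak n_2=0$ by nilpotency, which is excluded. Hence $\dim\mathfrak h\ge2$, and $n\ge3$ because $\mathfrak n_2\ne0$. Take $Z$ in the last nonzero term of the series. The right side of \eqref{eq:koszul} vanishes for $V=Z$ and for $V\perp\mathfrak n_2$. In \eqref{eq:besse} the second and fourth terms vanish because every $\mathrm{ad}_X$ is nilpotent. For $X\in\mathfrak h$ only the first term remains. For $X=Z$ only the third remains, and it is positive because $Z$ is not orthogonal to $\mathfrak n_2$. Summing over a basis gives $\mathrm{scal}=-\frac14\sum_{i,j}|[e_i,e_j]|^2<0$.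
\end{proof}

The inequalities $\mathrm{Ric}(Z,Z)>0>\mathrm{scal}$ show that $g$ is not Einstein. The same two kinds of directions exclude invariant Weyl--Einstein structures, and this short argument is the one to which the general case will be reduced.

\begin{proposition}\label{prop:invariant}
No left-invariant $1$-form $\theta$ on $G$ is Weyl--Einstein for $[g]$.
\end{proposition}

\begin{proof}
In \eqref{eq:alg} the bracket term vanishes for $V=Z$ and for $V\in\mathfrak h$. For $V=Z$ we get $\lambda=\mathrm{Ric}(Z,Z)+(n-2)\theta(Z)^2>0$. Since $\dim\mathfrak h\ge2$, there is a unit vector $V\in\mathfrak h$ with $\theta(V)=0$, and $\lambda=\mathrm{Ric}(V,V)\le0$, a contradiction.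
\end{proof}

Now let $\varphi^{-2}g$ be a local Einstein metric. The function $\varphi$ has no invariance, but the Killing fields of $g$ act on the finite-dimensional solution space of \eqref{eq:linear}. We use Lie's theorem: a representation of a solvable Lie algebra on a nonzero finite-dimensional complex vector space has a common eigenvector. The logarithmic derivative of an eigenvector is an invariant $1$-form. It may be complex, so $\theta(Z)^2$ no longer has a sign (compare Example~\ref{ex:groups}(iii)); but it is closed, and this forces it to vanish on $Z$.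

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Suppose a connected nonempty open set $U\subset G$ carries an Einstein metric conformal to $g$. By Lemma~\ref{lem:linear} the space $\mathcal S$ of complex solutions of \eqref{eq:linear} on $U$ is nonzero and finite-dimensional. The flow of a right-invariant vector field $\Xi$ consists of left translations, which are isometries. So the Lie derivative $\mathcal L_\Xi$ commutes with $\nabla$ and $d$ and annihilates $g$ and $P$; applied to \eqref{eq:linear} it gives $\nabla d(\Xi\varphi)=-(\Xi\varphi)P+(\Xi\kappa)g$. Thus $\varphi\mapsto\Xi\varphi$ is a representation on $\mathcal S$ of the nilpotent Lie algebra of right-invariant fields, and there are $0\ne\varphi\in\mathcal S$ and a linear form $\chi$ with $\Xi\varphi=\chi(\Xi)\varphi$ for all $\Xi$.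

Let $\alpha$ be the complex right-invariant $1$-form with $\alpha(\Xi)=\chi(\Xi)$. The right-invariant fields span each tangent space, so $d\varphi=\varphi\alpha$. Along curves this is a linear differential equation, so $\varphi$ has no zero on $U$, and $0=dd\varphi=\varphi\,d\alpha$ gives $d\alpha=0$ on $U$. From $[\Xi,\Xi']\varphi=\Xi\Xi'\varphi-\Xi'\Xi\varphi=0$ we see that $\chi$ kills brackets; brackets of right- and left-invariant fields differ at $e$ only by a sign, so $\alpha_e$ vanishes on $\mathfrak n_2$. Since $G$ is generated by exponentials and $\mathrm{Ad}(\exp Y)=e^{\mathrm{ad}_Y}$, we have $\mathrm{Ad}(a)X-X\in\mathfrak n_2$ for all $a\in G$, $X\in\mathfrak n$. For a left-invariant field $X$ this gives $\alpha_a(X_a)=\alpha_e(\mathrm{Ad}(a)X_e)=\alpha_e(X_e)$. So $\alpha$ is also left-invariant.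

Since $\nabla d\varphi=\varphi(\nabla\alpha+\alpha\otimes\alpha)$, equation \eqref{eq:linear} says that on $U$
\[
\mathrm{Ric}+(n-2)(\nabla\alpha+\alpha\otimes\alpha)=\lambda g
\]
for a complex function $\lambda$. On $(Z,Z)$ we have $\alpha(Z)=0$ and $(\nabla_Z\alpha)(Z)=-\alpha(\nabla_ZZ)=0$, so $\lambda=\mathrm{Ric}(Z,Z)>0$. For $V\in\mathfrak h$, $(\nabla_V\alpha)(V)=-\alpha(\nabla_VV)=0$; as $\alpha$ is closed, $\nabla\alpha$ is symmetric, so by polarization it vanishes on $\mathfrak h\times\mathfrak h$ and on $\mathfrak h_{\mathbb C}\times\mathfrak h_{\mathbb C}$. Since $\dim_{\mathbb C}\mathfrak h_{\mathbb C}\ge2$, there is $0\ne V=V_1+iV_2\in\mathfrak h_{\mathbb C}$ with $\alpha(V)=0$. Evaluating the $\mathbb C$-bilinear extension of the equation on $(V,\bar V)$ gives $\lambda(|V_1|^2+|V_2|^2)=\mathrm{Ric}(V_1,V_1)+\mathrm{Ric}(V_2,V_2)\le0$, a contradiction.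
\end{proof}

\section{Dimension three}\label{sec:heis}

We prove Theorem~\ref{thm:B}(a). For $n=3$, Lemma~\ref{lem:nil} gives $\dim\mathfrak h=2$ and $\mathfrak n_2=\mathbb RZ$. For an orthonormal basis $X,Y$ of $\mathfrak h$, $[X,Y]$ is a nonzero multiple of $Z$; after multiplying $g$ by a constant and choosing the sign of $Z$, the frame $X,Y,Z$ is orthonormal with $[X,Y]=Z$ and $Z$ central. The Koszul formula gives
\[
\nabla_XY=-\nabla_YX=\tfrac12Z,\qquad\nabla_XZ=\nabla_ZX=-\tfrac12Y,\qquad\nabla_YZ=\nabla_ZY=\tfrac12X,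
\]
and $\nabla_XX=\nabla_YY=\nabla_ZZ=0$; by Example~\ref{ex:groups}(iii), $\mathrm{Ric}=\mathrm{diag}(-\frac12,-\frac12,\frac12)$.

Let $\theta$ be Weyl--Einstein on a nonempty open set, with components $a=\theta(X)$, $b=\theta(Y)$, $z=\theta(Z)$. By \eqref{eq:WE0}, $S=\mathrm{Ric}-\mathrm{Sym}\nabla\theta+\theta\otimes\theta$ is a multiple of $g$. From $(\nabla_U\theta)(V)=U(\theta(V))-\theta(\nabla_UV)$,
\begin{align*}
S(X,X)&=-\tfrac12-Xa+a^2, & S(X,Y)&=-\tfrac12(Xb+Ya)+ab,\\
S(Y,Y)&=-\tfrac12-Yb+b^2, & S(X,Z)&=-\tfrac12(Xz+Za+b)+az,\\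
S(Z,Z)&=\tfrac12-Zz+z^2, & S(Y,Z)&=-\tfrac12(Yz+Zb-a)+bz .
\end{align*}
The rotational symmetry about $Z$ suggests complex notation. Put $L=X+iY$, $\bar L=X-iY$ and $w=\theta(L)=a+ib$. Then $[\bar L,L]=2iZ$, and $Z$ commutes with $L$ and $\bar L$. The five equations become
\begin{equation}\label{eq:heis}
Lw=w^2,\qquad Lz=2wz+iw-Zw,\qquad\mathrm{Re}(\bar Lw)=|w|^2-2-2z^2+2Zz .
\end{equation}
The first combines $S(X,X)=S(Y,Y)$ and $S(X,Y)=0$, because $Lw=(Xa-Yb)+i(Xb+Ya)$; the second combines $S(X,Z)=S(Y,Z)=0$; the third is $S(X,X)+S(Y,Y)=2S(Z,Z)$, because $\mathrm{Re}(\bar Lw)=Xa+Yb$.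

\medskip\noindent\emph{The case $w\equiv0$.} Then $Lz=0$, hence $\bar Lz=0$ since $z$ is real, and $2iZz=[\bar L,L]z=0$. The third equation reads $0=-2-2z^2$, which is impossible.

\medskip\noindent\emph{The case $w\not\equiv0$.} We work on the nonempty open set $U=\{w\ne0\}$. The system \eqref{eq:heis} prescribes the $L$-derivatives of $w$ and $z$. To close it, put $p=\bar Lw$ and $\omega=\bar w$. Then $L\omega=\bar p=2\,\mathrm{Re}\,p-p$ and $Lp=\bar LLw-2iZw$, so
\begin{equation}\label{eq:heis2}
Lp=2wp-2iZw,\qquad L\omega=2w\omega-4-4z^2+4Zz-p .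
\end{equation}
Conjugating the second equation of \eqref{eq:heis} gives $\bar Lz=2\omega z-i\omega-Z\omega$. Now both $Lz$ and $\bar Lz$ are known, and $\bar LLz-L\bar Lz=2iZz$ is a compatibility condition. Since $\bar LLz=2pz+2w\bar Lz+ip-Zp$ and $L\bar Lz=2zL\omega+2\omega Lz-iL\omega-ZL\omega$, it reads
\begin{equation}\label{eq:compat}
2pz+4w\omega z-2iw\omega-2wZ\omega+ip-Zp-2zL\omega-2\omega Lz+iL\omega+ZL\omega=2iZz .
\end{equation}

The Riccati equation $Lw=w^2$ says that $\xi=-1/w$ satisfies $L\xi=1$. So $L$ acts like $\partial/\partial\xi$, with ring of constants $\mathcal K=\ker L\subset C^\infty(U,\mathbb C)$. We integrate the $L$-equations for $z$, $p$, $\omega$ in powers of $\xi$ and compare top-order terms in \eqref{eq:compat}. Since $Z$ commutes with $L$, the ring $\mathcal K$ is stable under $Z$, and $\gamma=Z\xi$ lies in $\mathcal K$. For $j\in\mathbb Z$ let $\mathcal O_j$ be the set of finite sums $\sum_{i\le j}a_i\xi^i$ with $a_i\in\mathcal K$, $i\in\mathbb Z$. From $L(a_i\xi^i)=ia_i\xi^{i-1}$ and $Z(a_i\xi^i)=(Za_i)\xi^i+ia_i\gamma\xi^{i-1}$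 (here $i$ is the exponent) we get
\[
\mathcal O_i\mathcal O_j\subset\mathcal O_{i+j},\qquad Z\mathcal O_j\subset\mathcal O_j,\qquad L\mathcal O_0\subset\mathcal O_{-2}.
\]
We have $w=-\xi^{-1}$ and $Zw=\gamma\xi^{-2}$. Each of the three equations has the form $L\psi=2w\psi+r$, which is equivalent to $L(\xi^2\psi)=\xi^2r$.

For $z$: $L(\xi^2z)=\xi^2(iw-Zw)=-i\xi-\gamma=L(-\frac i2\xi^2-\gamma\xi)$, so $z=-\frac i2-\gamma\xi^{-1}+\beta\xi^{-2}$ with $\beta\in\mathcal K$.

For $p$: $L(\xi^2p)=-2i\gamma$, so $p=-2i\gamma\xi^{-1}+\zeta\xi^{-2}$ with $\zeta\in\mathcal K$.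

For $\omega$: write $\gamma'=Z\gamma$, $\beta'=Z\beta$. Then
\begin{align*}
Zz&=-\gamma'\xi^{-1}+(\gamma^2+\beta')\xi^{-2}-2\beta\gamma\xi^{-3},\\
z^2&=-\tfrac14+i\gamma\xi^{-1}+(\gamma^2-i\beta)\xi^{-2}-2\beta\gamma\xi^{-3}+\beta^2\xi^{-4},
\end{align*}
and \eqref{eq:heis2} gives
\[
L(\xi^2\omega)=\xi^2(-4-4z^2+4Zz-p)=-3\xi^2-(4\gamma'+2i\gamma)\xi+(4\beta'+4i\beta-\zeta)-4\beta^2\xi^{-2}.
\]
The terms $\pm8\beta\gamma\xi^{-1}$ cancel, so the right side can be integrated in powers of $\xi$:
\[
\xi^2\omega=-\xi^3-(2\gamma'+i\gamma)\xi^2+(4\beta'+4i\beta-\zeta)\xi+\rho+4\beta^2\xi^{-1},\qquad\rho\in\mathcal K .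
\]
Hence $\omega\in-\xi+\mathcal O_0$, and therefore $w\omega\in1+\mathcal O_{-1}$, $L\omega\in-1+\mathcal O_{-2}$, $Z\omega\in\mathcal O_0$, $ZL\omega\in\mathcal O_{-2}$.

Read \eqref{eq:compat} modulo $\mathcal O_{-1}$. The terms $2pz$, $ip$, $Zp$ lie in $\mathcal O_{-1}$ because $p\in\mathcal O_{-1}$ and $z\in\mathcal O_0$; so do $wZ\omega$, $ZL\omega$, $Zz$, and $\omega Lz\in\mathcal O_1\mathcal O_{-2}$. With $z\equiv-\frac i2$, the other terms are
\[
4w\omega z\equiv-2i,\qquad-2iw\omega\equiv-2i,\qquad-2zL\omega\equiv-i,\qquad iL\omega\equiv-i .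
\]
So $-6i\in\mathcal O_{-1}$. Multiplying by a power of $\xi$, we find $N\ge1$ and $a_j\in\mathcal K$ with $-6i\,\xi^N=\sum_{0\le j<N}a_j\xi^j$. Applying $L^N$ gives $-6i\,N!=0$, a contradiction. This proves Theorem~\ref{thm:B}(a). \qed

\section{Differentiating the equation}\label{sec:bianchi}

Equation \eqref{eq:WE} prescribes $\nabla\theta$ up to the unknowns $\Lambda$ and $F$. Differentiating it once more constrains these. The bookkeeping is shortest with the analogue of the Cotton tensor for $D$,
\[
C^D(X,Y;T)=(D_XP^D)(Y,T)-(D_YP^D)(X,T),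
\]
which turns out to contain no derivative of $\theta$.

\begin{lemma}\label{lem:cotton}
For every Weyl structure,
\begin{equation}\label{eq:cotton}
C^D(X,Y;T)=C(X,Y;T)+\theta(W_{X,Y}T).
\end{equation}
\end{lemma}

\begin{proof}
Since $A_XY=A_YX$,
\[
C^D(X,Y;T)=\bigl[(\nabla_XP^D)(Y,T)-(\nabla_YP^D)(X,T)\bigr]+\bigl[P^D(X,A_YT)-P^D(Y,A_XT)\bigr].
\]
By \eqref{eq:PD}, the Ricci identity and \eqref{eq:decomp}, the first bracket equals
\begin{multline*}
C(X,Y;T)+\theta(W_{X,Y}T)+F(X,Y)\theta(T)\\
+\theta(X)\bigl(P-\nabla\theta\bigr)(Y,T)-\theta(Y)\bigl(P-\nabla\theta\bigr)(X,T)\\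
+g(Y,T)\bigl(P-\nabla\theta\bigr)(X,\theta)-g(X,T)\bigl(P-\nabla\theta\bigr)(Y,\theta).
\end{multline*}
By \eqref{eq:weyl}, the second bracket equals
\begin{multline*}
\theta(T)\bigl(P^D(X,Y)-P^D(Y,X)\bigr)-\theta(X)P^D(Y,T)+\theta(Y)P^D(X,T)\\
-g(Y,T)P^D(X,\theta)+g(X,T)P^D(Y,\theta).
\end{multline*}
Here $P^D(X,Y)-P^D(Y,X)=-F(X,Y)$ cancels $F(X,Y)\theta(T)$. In the other four terms the part $P-\nabla\theta$ of $P^D$ cancels the last two lines of the first bracket. The part $\theta\otimes\theta-\frac12|\theta|^2g$ contributes $\frac12|\theta|^2\bigl(\theta(X)g(Y,T)-\theta(Y)g(X,T)\bigr)$ from the second and third terms and the opposite from the last two.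
\end{proof}

For a Weyl--Einstein structure put
\[
\sigma=d\Lambda-2\Lambda\theta,\qquad\mu(X)=\sum_i(\nabla_{e_i}F)(X,e_i),\qquad|F|^2=\tfrac12\sum_{i,j}F(e_i,e_j)^2 .
\]
Then $D(\Lambda g)=\sigma\otimes g$. So $\sigma$ measures the failure of $D$ to preserve $\Lambda g$: where $\Lambda\ne0$ and $\sigma=0$, $D$ is the Levi-Civita connection of $|\Lambda|g$. If $\beta$ is a $1$-form on an open set with $d\beta=F$, the skew part of $\nabla\beta$ is $\frac12F$, so
\begin{equation}\label{eq:divF}
\operatorname{div}\bigl(F(\beta,\cdot)\bigr)=\mu(\beta)+\sum_{i,j}(\nabla_{e_j}\beta)(e_i)F(e_i,e_j)=\mu(\beta)-|F|^2 .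
\end{equation}

\begin{lemma}\label{lem:bianchi}
Let $\theta$ be Weyl--Einstein and $a_n=\frac{n-4}{2(n-1)}$. Then
\begin{align}
(D_TF)(X,Y)&=2C^D(X,Y;T)-2\sigma(X)g(Y,T)+2\sigma(Y)g(X,T),\label{eq:DF}\\
\mu(X)+(n-4)F(X,\theta)&=-2(n-1)\sigma(X),\label{eq:mu}\\
\operatorname{div}\sigma&=-(n-4)\langle\theta,\sigma\rangle-a_n|F|^2 .\label{eq:divsigma}
\end{align}
\end{lemma}

\begin{proof}
Insert $P^D=\Lambda g-\frac12F$ in the definition of $C^D$. Since $D$ is torsion-free and $dF=0$, the cyclic sum of $(D_XF)(Y,T)$ vanishes, so $(D_XF)(Y,T)-(D_YF)(X,T)=-(D_TF)(X,Y)$. This gives \eqref{eq:DF}. Take the trace over $(Y,T)$. By \eqref{eq:cotton}, $\sum_iC^D(X,e_i;e_i)=0$, so the right side gives $-2(n-1)\sigma(X)$. On the left, $(D_{e_i}F)(X,e_i)=(\nabla_{e_i}F)(X,e_i)-F(A_{e_i}X,e_i)-F(X,A_{e_i}e_i)$, with $\sum_iF(A_{e_i}X,e_i)=F(X,\theta)-F(\theta,X)=2F(X,\theta)$ and $\sum_iA_{e_i}e_i=(2-n)\theta^\sharp$. This gives \eqref{eq:mu}. Take the divergence of \eqref{eq:mu}. We have $\operatorname{div}\mu=0$, since the codifferential squares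 to zero. By \eqref{eq:divF}, $\operatorname{div}(F(\cdot,\theta))=-\mu(\theta)+|F|^2$, and $\mu(\theta)=-2(n-1)\langle\sigma,\theta\rangle$ by \eqref{eq:mu}. This gives \eqref{eq:divsigma}.
\end{proof}

The divergence of \eqref{eq:WE0} is an elliptic system, so a bound on $\theta$ controls all derivatives.

\begin{lemma}\label{lem:elliptic}
Let $B'\Subset B$ be concentric balls in $\mathbb R^n$ and $\mathcal G$ a family of metrics of constant scalar curvature on $B$ whose coefficient matrices are uniformly positive definite and uniformly bounded in $C^m$ for every $m$. For all $K$ and $m$ there is $K'$ such that every Weyl--Einstein form $\theta$ on $(B,[g])$, $g\in\mathcal G$, with $|\theta|\le K$ satisfies $\|\theta\|_{C^m(B')}\le K'$.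
\end{lemma}

\begin{proof}
Since $\mathrm{scal}$ is constant, $\operatorname{div}\mathrm{Ric}_0=(\frac12-\frac1n)d\,\mathrm{scal}=0$. With $\Delta=\operatorname{tr}\nabla^2$, the Ricci identity gives $\operatorname{div}\mathrm{Sym}\nabla\theta=\frac12(\Delta\theta+d\operatorname{div}\theta+\mathrm{Ric}(\theta,\cdot))$. So the divergence of \eqref{eq:WE0} is
\begin{equation}\label{eq:elliptic}
\tfrac12\Delta\theta+\bigl(\tfrac12-\tfrac1n\bigr)d\operatorname{div}\theta+\tfrac12\mathrm{Ric}(\theta,\cdot)=\operatorname{div}(\theta\otimes\theta)-\tfrac1n\,d|\theta|^2 .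
\end{equation}
The operator $\mathcal E$ on the left is strongly elliptic: $\frac12|\xi|^2|\zeta|^2+(\frac12-\frac1n)\langle\xi,\zeta\rangle^2\ge\frac12|\xi|^2|\zeta|^2$. In coordinates the right side is $\partial_i\Phi^i+\Phi^0$, where $\Phi=(\Phi^0,\dots,\Phi^n)$ is quadratic in the components of $\theta$, contains no derivative of $\theta$, and has coefficients built from $g$, $g^{-1}$ and $\partial g$. The interior estimate for strongly elliptic second-order systems with smooth coefficients (Agmon--Douglis--Nirenberg; Morrey) states that for concentric balls $B_2\Subset B_1$, $1<p<\infty$, $l\ge0$, solutions of $\mathcal E\theta=\partial_i\Phi^i+\Phi^0$ satisfy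
\[
\|\theta\|_{W^{l+1,p}(B_2)}\le c_1\bigl(\|\Phi\|_{W^{l,p}(B_1)}+\|\theta\|_{L^p(B_1)}\bigr),
\]
with $c_1$ depending only on $l,p,B_1,B_2$, the ellipticity constant and bounds for finitely many derivatives of the coefficients. Fix $p>n$. The bound $|\theta|\le K$ bounds $\Phi$ in $L^p$, hence $\theta$ in $W^{1,p}$ on a smaller ball. For $l\ge1$, $W^{l,p}$ is an algebra, so a $W^{l,p}$-bound on $\theta$ bounds $\Phi$ in $W^{l,p}$ and $\theta$ in $W^{l+1,p}$ on a smaller ball. After $m+1$ steps along a chain of balls between $B$ and $B'$, the embedding $W^{m+1,p}\subset C^m$ gives the claim.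
\end{proof}

\section{Isotropic planes}\label{sec:iso}

Let $n\ge4$. Equation \eqref{eq:DF} prescribes all first derivatives of $F$, but through the further unknown $\sigma$. Since $\sigma$ only appears multiplied by $g$, it disappears when the equation is evaluated on vectors on which $g$ vanishes. Such vectors exist after complexification. Extend all tensors $\mathbb C$-multilinearly. A \emph{standard pair} in a Euclidean space is
\[
(N_1,N_2)=(e_a\pm ie_b,\;e_c\pm' ie_d),
\]
where $e_a,e_b,e_c,e_d$ are distinct members of some orthonormal basis and the signs are independent; this is where $n\ge4$ is needed. We have $g(N_a,N_b)=0$ for $a,b\in\{1,2\}$. Standard pairs still see all of $F$ and $W$.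

\begin{lemma}\label{lem:linalg}
\begin{enumerate}
\item[(i)] For a $2$-form $F$ and an orthonormal basis, every component $F(e_a,e_c)$, $a\ne c$, is the average of the values of $F$ on four standard pairs formed from this basis.
\item[(ii)] If an algebraic curvature tensor $W$ with vanishing traces satisfies $W(N_1,N_2,N_1,N_2)=0$ for all standard pairs, then $W=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $\sum_{\pm,\pm'}F(e_a\pm ie_b,e_c\pm'ie_d)=4F(e_a,e_c)$.

(ii) Fix an orthonormal basis, and let $k_{ab}=W(e_a,e_b,e_a,e_b)$, so $k_{ab}=k_{ba}$, $k_{aa}=0$ and $\sum_bk_{bc}=0$. Add the equations for $(e_a+ie_b,N_2)$ and $(e_a-ie_b,N_2)$ with $N_2=e_c+ie_d$. The terms containing $e_b$ once cancel, which leaves $W(e_a,N_2,e_a,N_2)=W(e_b,N_2,e_b,N_2)$. The real part is $k_{ac}-k_{ad}=k_{bc}-k_{bd}$ for distinct $a,b,c,d$, and trivially for $b=a$. Summing over the $n-2$ indices $b\ne c,d$ gives $(n-2)(k_{ac}-k_{ad})=-k_{dc}+k_{cd}=0$. So $k_{ac}$ does not depend on $c\ne a$, and it vanishes by the trace condition. All sectional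 values of $W$ vanish, and an algebraic curvature tensor is determined by its sectional values.
\end{proof}

On an isotropic plane, \eqref{eq:DF} is a transport equation for one component of $F$, and its integrability condition is algebraic in that component.

\begin{lemma}\label{lem:iso}
Let $\theta$ be Weyl--Einstein, and let $N_1,N_2$ be complex vector fields on an open set that form a standard pair at each point. Put $F_{12}=F(N_1,N_2)$, $w_a=\theta(N_a)$, $W_{1212}=W(N_1,N_2,N_1,N_2)$. Then
\begin{equation}\label{eq:transport}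
N_1(F_{12})-3w_1F_{12}=F(\nabla_{N_1}N_1,N_2)+F(N_1,\nabla_{N_1}N_2)+2C^D(N_1,N_2;N_1)
\end{equation}
and
\begin{equation}\label{eq:square}
-3F_{12}^2=2\bigl[(|\theta|^2+2\Lambda)W_{1212}-2W(N_1,N_2,w_1N_2-w_2N_1,\theta)\bigr]+\mathcal R,
\end{equation}
where $|\mathcal R|\le c_2\bigl(|F||W|+|P||W|+|\theta||\nabla W|+|\theta||C|+|\nabla C|\bigr)$ and $c_2$ depends only on $n$.
\end{lemma}

\begin{proof}
Let $\Pi$ be the span of $N_1,N_2$. On $\Pi$ we have $g=0$, $P^D=-\frac12F$ and $A_{N_a}N_b=w_aN_b+w_bN_a$. Hence $F(A_{N_1}N_1,N_2)+F(N_1,A_{N_1}N_2)=2w_1F_{12}+w_1F_{12}$, and \eqref{eq:DF} with $(X,Y,T)=(N_1,N_2,N_1)$ is \eqref{eq:transport}.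

For \eqref{eq:square}, write $W_{12}=W_{N_1,N_2}$. By \eqref{eq:curv},
\[
R^D_{N_1,N_2}N_a=W_{12}N_a+F_{12}N_a+P^D(N_2,N_a)N_1-P^D(N_1,N_a)N_2=W_{12}N_a+\tfrac32F_{12}N_a .
\]
Differentiate \eqref{eq:DF} with $D$. Since $Dg=-2\theta\otimes g$, the derivatives of the $\sigma$-terms still contain the factor $g(Y,T)$ or $g(X,T)$, so $(D^2_{S,T}F)(N_1,N_2)=2(D_SC^D)(N_1,N_2;T)$ for $S,T\in\Pi$. The Ricci identity for $D$ gives
\begin{multline}\label{eq:ricciid}
-3F_{12}^2-F(W_{12}N_1,N_2)-F(N_1,W_{12}N_2)\\=2\bigl[(D_{N_1}C^D)(N_1,N_2;N_2)-(D_{N_2}C^D)(N_1,N_2;N_1)\bigr].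
\end{multline}
Write $\equiv$ for equality up to terms of the size allowed for $\mathcal R$. The left side is $\equiv-3F_{12}^2$. By \eqref{eq:cotton}, $C^D=C+E$ with $E(X,Y;V)=\theta(W_{X,Y}V)=W(X,Y,V,\theta)$, and $DC\equiv0$. Let $E_a=E(N_1,N_2;N_a)$. By \eqref{eq:WE},
\[
(\nabla_SE)(N_1,N_2;V)\equiv(\nabla_S\theta)(W_{12}V)\equiv\theta(S)E(N_1,N_2;V)-\bigl(\tfrac12|\theta|^2+\Lambda\bigr)W(N_1,N_2,V,S)
\]
for $S,V\in\{N_1,N_2\}$. Since $W(N_1,N_2,N_2,N_1)=-W_{1212}$,
\[
(\nabla_{N_1}E)(N_1,N_2;N_2)-(\nabla_{N_2}E)(N_1,N_2;N_1)\equiv w_1E_2-w_2E_1+(|\theta|^2+2\Lambda)W_{1212}.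
\]
Next, $(D_SE-\nabla_SE)(X,Y;V)=-E(A_SX,Y;V)-E(X,A_SY;V)-E(X,Y;A_SV)$, and $E$ is skew in $(X,Y)$. For $(S,V)=(N_1,N_2)$ this is $-2w_1E_2-w_1E_2-(w_1E_2+w_2E_1)$, and for $(S,V)=(N_2,N_1)$ it is $-w_2E_1-2w_2E_1-(w_2E_1+w_1E_2)$. The difference is $-3(w_1E_2-w_2E_1)$. So the bracket in \eqref{eq:ricciid} is $\equiv(|\theta|^2+2\Lambda)W_{1212}-2(w_1E_2-w_2E_1)$, which is the bracket in \eqref{eq:square}.
\end{proof}

On an open subset of flat $\mathbb R^n$, $n\ge4$, the right side of \eqref{eq:square} vanishes, so $F_{12}=0$ for all standard pairs and $F=0$. The next section needs the quantitative version: on an almost flat manifold, $F$ is small, and \eqref{eq:square} determines the leading term of $F_{12}^2$.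

\section{The a priori bound}\label{sec:blowup}

If $|\theta|$ is large at some point, then at the length scale $1/|\theta|$ the metric is almost flat and $\theta$ has size one. The possible limits are the following.

\begin{lemma}\label{lem:flat}
Let $\theta\not\equiv0$ be a closed Weyl--Einstein form on all of flat $\mathbb R^n$. Then there are $x_0\in\mathbb R^n$ and $\delta>0$ such that, with $y=x-x_0$ and $\varphi=|y|^2+\delta^2$,
\[
\theta=-d\log\varphi,\qquad\theta^\sharp=-2y/\varphi,\qquad|\theta|^2+2\Lambda=4/\varphi .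
\]
\end{lemma}

\begin{proof}
Write $\theta=-d\log\varphi$ with $\varphi>0$. By Lemma~\ref{lem:linear} with $P=0$, $\partial_i\partial_j\varphi=\kappa\delta_{ij}$ with $\kappa$ constant, so $\varphi=\frac\kappa2|x|^2+\langle b,x\rangle+b_0$. Positivity on $\mathbb R^n$ excludes $\kappa<0$, and for $\kappa=0$ it forces $b=0$, $\theta=0$. So $\kappa>0$, and after multiplying $\varphi$ by a constant and completing the square, $\varphi=|y|^2+\delta^2$ with $\delta>0$. Then $|\theta|^2=4|y|^2/\varphi^2$ and $\operatorname{div}\theta=-2n/\varphi+4|y|^2/\varphi^2$, so \eqref{eq:trace} gives $n\Lambda=2n/\varphi-2n|y|^2/\varphi^2$, that is, $\Lambda=2\delta^2/\varphi^2$.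
\end{proof}

Conversely these forms are Weyl--Einstein by Lemma~\ref{lem:linear}; they come from the round metrics $\varphi^{-2}|dx|^2$. Since $\sup|\theta|=1/\delta$, the bound in Theorem~\ref{thm:B}(c) fails on $\mathbb R^n$, so the hypothesis $W\ne0$ is needed. It also follows that the blow-up limit by itself gives no contradiction. The contradiction comes from the next order: \eqref{eq:square} computes the limit of the rescaled $F_{12}^2$ from the Weyl tensor at the base point, \eqref{eq:transport} gives a transport equation for this limit, and the two are compatible only if $W=0$.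

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
A homogeneous manifold is complete, and its scalar curvature and the norms of $P$, $W$, $C$, $\nabla W$, $\nabla C$ are constant. Since $n\ge4$ and $g$ is not locally conformally flat, $W\ne0$ at every point. Fix $o\in M$. Isometries pull back Weyl--Einstein forms to Weyl--Einstein forms. So if $|\theta|\le K_0$ for all global solutions, Lemma~\ref{lem:elliptic} in one chart around $o$, applied to $\tau^*\theta$ for isometries $\tau$, gives the constants $K_m$. Suppose there is no such $K_0$: for every $k\ge1$ there is a global solution $\theta^{(k)}$ with $|\theta^{(k)}|\ge k$ somewhere.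

\medskip\noindent\emph{Step 1: choice of points.} Since $|\theta^{(k)}|$ need not attain a maximum, we look for an almost maximum at its own scale: a point $x_k$ with $t_k:=|\theta^{(k)}(x_k)|\ge k$ and $|\theta^{(k)}|\le2t_k$ on $B(x_k,k/t_k)$. Start from $y_0$ with $|\theta^{(k)}(y_0)|\ge k$. If $y_j$ does not have the property, choose $y_{j+1}\in B(y_j,k/|\theta^{(k)}(y_j)|)$ with $|\theta^{(k)}(y_{j+1})|>2|\theta^{(k)}(y_j)|$. Then $|\theta^{(k)}(y_j)|\ge2^jk$ and $d(y_j,y_{j+1})<2^{-j}$, so all $y_j$ lie in the closed ball of radius $2$ about $y_0$. This ball is compact and $\theta^{(k)}$ is defined on all of it, so $|\theta^{(k)}|$ is bounded there and the process stops.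

\medskip\noindent\emph{Step 2: rescaling.} Fix $r$ smaller than the injectivity radius at $o$, an orthonormal frame $(e_i)$ on a neighborhood of the closure of $B(o,r)$, and isometries $\tau_k$ with $\tau_k(o)=x_k$. Identify $T_oM=\mathbb R^n$ by means of $e_i(o)$. For $|x|<rt_k$ let $\Psi_k(x)=\tau_k(\exp_o(x/t_k))$, $g_k=\Psi_k^*(t_k^2g)$, $\theta_k=\Psi_k^*\theta^{(k)}$, and let $e^k_i$ be the pullback of $t_k^{-1}(\tau_k)_*e_i$, a $g_k$-orthonormal frame. In terms of normal coordinates at $o$, $(g_k)_{ij}(x)=g_{ij}(x/t_k)$, and the components of $e_i^k$ at $x$ are those of $e_i$ at $x/t_k$. So $g_k$ tends to the flat metric and $e^k_i\to\partial_i$ in $C^\infty$ on compact subsets of $\mathbb R^n$. A constant rescaling of $g$ does not change the $1$-form of a Weyl structure and divides its norm by $t_k$. Hence $\theta_k$ is Weyl--Einstein for $[g_k]$, $|\theta_k(0)|_{g_k}=1$, and $|\theta_k|_{g_k}\le2$ on the ball $|x|<\min(k,rt_k)$, whose radius tends to infinity. By Lemma~\ref{lem:elliptic} and the Arzel\`a--Ascoli theorem,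 a subsequence converges in $C^\infty_{\mathrm{loc}}(\mathbb R^n)$ to a form $\theta$ with $|\theta(0)|=1$. The functions $\Lambda_k$, defined with $g_k$, converge by \eqref{eq:trace}, and in the limit \eqref{eq:WE} holds for the flat metric with $\Lambda=\lim\Lambda_k$.

\medskip\noindent\emph{Step 3: $F_k=d\theta_k$ is of order $1/t_k$.} Write $t=t_k$, and let $O(\cdot)$ be uniform on a fixed compact subset of $\mathbb R^n$. Under $g\mapsto t^2g$, the connection $\nabla$ and the tensors $P$, $C$, $W_{X,Y}T$ do not change, while orthonormal frames are divided by $t$. So for $g_k$,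
\[
|P|,|W|=O(t^{-2}),\qquad|C|,|\nabla W|=O(t^{-3}),\qquad|\nabla C|=O(t^{-4}),\qquad\nabla_{e_i^k}e_j^k=O(t^{-1}),
\]
and the components of $W$ in the frame $e^k_i$ are $t^{-2}(W^\circ_{abcd}+O(t^{-1}))$, where $W^\circ\ne0$ is the Weyl tensor of $g$ at $o$. Let $(\nu_1,\nu_2)$ be a standard pair in $\mathbb R^n$, $N^k_a=\sum_i\nu_a^ie_i^k$, $F^k_{12}=F_k(N^k_1,N^k_2)$, $w^k_a=\theta_k(N^k_a)$. Since $\theta_k$, $\Lambda_k$, $F_k$ are locally bounded, every term on the right of \eqref{eq:square} is $O(t^{-2})$, so $F^k_{12}=O(t^{-1})$. Lemma~\ref{lem:linalg}(i), which involves finitely many pairs, gives $|F_k|=O(t^{-1})$. Thus $d\theta=0$, and $\theta$ is given by Lemma~\ref{lem:flat}, with $x_0$ and $\delta$ independent of the pair.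

\medskip\noindent\emph{Step 4: the next order.} Fix a standard pair and let $v_k=(t_kF^k_{12})^2$. Now $\mathcal R=O(t^{-3})$ in \eqref{eq:square}. With $y_a=\langle y,\nu_a\rangle$ we have $w_a^k\to-2y_a/\varphi$, $\theta_k^\sharp\to-2y/\varphi$ and $|\theta_k|^2+2\Lambda_k\to4/\varphi$. Multiplying \eqref{eq:square} by $t^2$, we get, locally uniformly,
\[
v_k\to v=-\tfrac23\varphi^{-2}q,\qquad q(y)=4\varphi\,W^\circ(\nu_1,\nu_2,\nu_1,\nu_2)-8W^\circ(\nu_1,\nu_2,y_1\nu_2-y_2\nu_1,y),
\]
where $q$ is a complex polynomial in $y$. The right side of \eqref{eq:transport} is $O(t^{-2})$, because $F_k$ and $\nabla_{N^k_1}N^k_a$ are $O(t^{-1})$ and $C^D=O(t^{-2})$ by \eqref{eq:cotton}. Multiplying by $2t^2F^k_{12}=O(t)$ gives $N^k_1(v_k)=6w^k_1v_k+O(t^{-1})$. We do not know that the derivatives of $v_k$ converge, but we can test with $\psi\in C_c^\infty(\mathbb R^n)$ and integrate by parts: $\int\psi N^k_1(v_k)\,dx=-\int v_k\,\partial_i(\psi(N_1^k)^i)\,dx$ converges to $\int\psi\,\partial_{\nu_1}v\,dx$, since $v$ is smooth. As $w_1^k\to-\partial_{\nu_1}\varphi/\varphi$,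 we obtain $\partial_{\nu_1}v=-6v\,\partial_{\nu_1}\varphi/\varphi$, that is, $\partial_{\nu_1}(\varphi^6v)=0$, or
\[
\partial_{\nu_1}(\varphi^4q)=0 .
\]

\medskip\noindent\emph{Step 5: contradiction.} This polynomial identity extends to $\mathbb C^n$, so $\varphi^4q$ is constant along the complex lines $s\mapsto y+s\nu_1$. Since $\nu_1$ is isotropic, $\varphi(y+s\nu_1)=\varphi(y)+2sy_1$. For real $y$ with $y_1\ne0$ this has a zero in $s\in\mathbb C$, so the constant is zero, and $\varphi(y)>0$ gives $q(y)=0$. Such $y$ are dense in $\mathbb R^n$, so $0=q(0)=4\delta^2W^\circ(\nu_1,\nu_2,\nu_1,\nu_2)$. This holds for all standard pairs, so $W^\circ=0$ by Lemma~\ref{lem:linalg}(ii), a contradiction.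
\end{proof}

\section{Averaging}\label{sec:average}

The mechanism behind Theorem~\ref{thm:B}(d) is visible when $M$ is compact and $\Lambda<0$ everywhere. Use $\hat g=-\Lambda g$ as the reference metric. Since $\Lambda g$ depends only on $D$, we have $\hat\Lambda=-1$ and $\hat\sigma=2\hat\theta$. For $n\ge5$, \eqref{eq:divsigma} for $\hat g$ reads $2\operatorname{div}\hat\theta=-2(n-4)|\hat\theta|^2-a_n|F|^2$. For $n=4$, \eqref{eq:mu} reads $\hat\mu=-12\hat\theta$, and \eqref{eq:divF} gives $\operatorname{div}(F(\hat\theta,\cdot))=-12|\hat\theta|^2-|F|^2$. In both cases integration gives $\hat\theta=0$, so $D$ is the Levi-Civita connection of $\hat g$, which is Einstein.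

In Theorem~\ref{thm:B}(d), $M$ need not be compact and $\Lambda$ may vanish or change sign. Condition (A) replaces the integral by a mean that annihilates divergences of bounded fields, and the fields are bounded by part (c). The hypothesis $\mathrm{scal}<0$ shows that $\Lambda$ is negative on a set of positive mean, and a cutoff in the values of $\Lambda$ localizes the identities to $\{\Lambda<0\}$. The result is only that $\sigma$ vanishes in the mean; homogeneity converts this into a translated limit with $\sigma=0$ on a ball.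

Let $(M,g)$ and $\theta$ be as in Theorem~\ref{thm:B}(d), and put $u=-\Lambda$, so that
\[
du=-\sigma+2u\theta .
\]
By part (c) and \eqref{eq:trace}, $\theta$, $F$, $u$, $\sigma$ and all their covariant derivatives are bounded.

\subsection*{The mean}
Let $\chi_j(x)=\max(0,1-d(x,\Omega_j))$. This function is $1$-Lipschitz, equals $1$ on $\Omega_j$, vanishes outside $\mathcal N_1(\Omega_j)$, and has compact support because $M$ is complete. Fix a non-principal ultrafilter on $\mathbb N$. Recall that the limit along it is defined for every bounded real sequence, is linear and positive, and equals the ordinary limit when that exists. For a bounded measurable function $h$, let $\mathrm{Av}(h)$ be the limit of $\int\chi_jh/\int\chi_j$. Then $\mathrm{Av}$ is linear and positive, so it is monotone and satisfies the Cauchy--Schwarz inequality, and $\mathrm{Av}(1)=1$. If $Y$ is a $C^1$ vector field with $Y$ and $\operatorname{div}Y$ bounded, then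
\begin{equation}\label{eq:avdiv}
\mathrm{Av}(\operatorname{div}Y)=0 .
\end{equation}
Indeed, the gradient of a Lipschitz function vanishes almost everywhere on each level set, so $\nabla\chi_j=0$ almost everywhere on $\Omega_j$ and outside $\mathcal N_1(\Omega_j)$. Hence $|\int\chi_j\operatorname{div}Y|=|\int\langle\nabla\chi_j,Y\rangle|\le\sup|Y|\,\mathrm{vol}(\mathcal N_2(\Omega_j)\setminus\Omega_j)$, while $\int\chi_j\ge\mathrm{vol}(\Omega_j)$.

Apply \eqref{eq:avdiv} to \eqref{eq:trace}. Since $J$ is a negative constant, $n\,\mathrm{Av}(u)=|J|+\frac{n-2}2\mathrm{Av}(|\theta|^2)\ge|J|$; in particular $\sup u>0$. With $\varepsilon_0=|J|/(2n)$ and $\Sigma=\{u>\varepsilon_0\}$ we have $u\le\varepsilon_0+(\sup u)1_\Sigma$, so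
\begin{equation}\label{eq:avSigma}
\mathrm{Av}(1_\Sigma)\ge\varepsilon_0/\sup u>0 .
\end{equation}

\subsection*{Vanishing of $\sigma$ in the mean}

\begin{lemma}\label{lem:sigma}
$\mathrm{Av}(1_{\{u>\varepsilon_1\}}|\sigma|^2)=0$ for every $\varepsilon_1>0$.
\end{lemma}

\begin{proof}
Let $\eta:\mathbb R\to[0,1]$ be smooth and nondecreasing, with $\eta=0$ on $(-\infty,1]$ and $\eta=1$ on $[2,\infty)$. For $\varepsilon>0$ write $\eta_\varepsilon=\eta(u/\varepsilon)$ and $\eta'_\varepsilon=\varepsilon^{-1}\eta'(u/\varepsilon)$, so that $d\eta_\varepsilon=\eta'_\varepsilon\,du$ and $0\le\eta'_\varepsilon\le c_3\varepsilon^{-1}1_{\{\varepsilon\le u\le2\varepsilon\}}$. The constants $c_3,c_4,\dots$ do not depend on $\varepsilon$. The fields below carry the factor $\eta_\varepsilon$, are extended by zero to $\{u\le0\}$, and for fixed $\varepsilon$ are bounded with bounded divergence because $u\ge\varepsilon$ on their support. If $2\varepsilon\le\varepsilon_1$, then $\eta_\varepsilon=1$ on $\{u>\varepsilon_1\}$.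

\medskip\noindent\emph{The case $n\ge5$.} In the compact model the divergence of the $\hat g$-dual of $\hat\sigma=\sigma/u$ is taken with the volume form $u^{n/2}\,\mathrm{vol}_g$, so in terms of $g$ the field to consider is $u^s\sigma$ with $s=\frac n2-2>0$. By \eqref{eq:divsigma}, where $u>0$,
\[
\operatorname{div}(u^s\sigma)=su^{s-1}\langle-\sigma+2u\theta,\sigma\rangle+u^s\operatorname{div}\sigma=-su^{s-1}|\sigma|^2-a_nu^s|F|^2 ,
\]
the terms in $\langle\theta,\sigma\rangle$ cancelling because $2s=n-4$. Apply \eqref{eq:avdiv} to $\eta_\varepsilon u^s\sigma$. The cutoff contributes $\eta'_\varepsilon u^s\langle du,\sigma\rangle$, and $\langle du,\sigma\rangle=u^2|\theta|^2-|\sigma-u\theta|^2\le u^2|\theta|^2$. Since $a_n\ge0$,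
\[
s\,\mathrm{Av}(\eta_\varepsilon u^{s-1}|\sigma|^2)\le\mathrm{Av}(\eta'_\varepsilon u^{s+2}|\theta|^2)\le c_4\varepsilon^{s+1}.
\]
On $\{\varepsilon_1<u\le\sup u\}$, $u^{s-1}$ is bounded below by a positive constant. So $\mathrm{Av}(1_{\{u>\varepsilon_1\}}|\sigma|^2)$ is bounded by a constant times $\varepsilon^{s+1}$ for all small $\varepsilon$.

\medskip\noindent\emph{The case $n=4$.} Now $\operatorname{div}\sigma=0$ and $\mu=-6\sigma$. The first identity no longer controls $\sigma$ on $\{u>\varepsilon_1\}$, but it controls $\sigma$ in the cutoff region. Apply \eqref{eq:avdiv} to $\eta_\varepsilon\sigma$, whose divergence is $\eta'_\varepsilon(-|\sigma|^2+2u\langle\theta,\sigma\rangle)$, and use $2u\langle\theta,\sigma\rangle\le\frac12|\sigma|^2+2u^2|\theta|^2$ where $u>0$: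
\begin{equation}\label{eq:layer}
\mathrm{Av}(\eta'_\varepsilon|\sigma|^2)\le4\,\mathrm{Av}(\eta'_\varepsilon u^2|\theta|^2)\le c_5\varepsilon .
\end{equation}
On $\{u>0\}$ let $\hat\theta=\theta-\frac12d\log u=\sigma/(2u)$, so $d\hat\theta=F$ and $\mu(\hat\theta)=-3|\sigma|^2/u$, all norms and duals being taken with $g$. Since $F(\hat\theta,\nabla u)=\frac1{2u}F(\sigma,-\sigma+2u\theta)=F(\sigma,\theta)$, equation \eqref{eq:divF} gives
\[
\operatorname{div}\bigl(\eta_\varepsilon F(\hat\theta,\cdot)\bigr)=-\eta_\varepsilon\bigl(3|\sigma|^2/u+|F|^2\bigr)+\eta'_\varepsilon F(\sigma,\theta).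
\]
By \eqref{eq:avdiv}, the boundedness of $F$ and $\theta$, the Cauchy--Schwarz inequality and \eqref{eq:layer},
\[
\mathrm{Av}\bigl(3\eta_\varepsilon|\sigma|^2/u\bigr)\le c_6\,\mathrm{Av}(\eta'_\varepsilon|\sigma|)\le c_6\,\mathrm{Av}(\eta'_\varepsilon)^{1/2}\mathrm{Av}(\eta'_\varepsilon|\sigma|^2)^{1/2}\le c_7\,\mathrm{Av}(1_{\{\varepsilon\le u\le2\varepsilon\}})^{1/2}.
\]
The powers of $\varepsilon$ cancel, so smallness has to come from the mean of the layer. For $\varepsilon=4^{-l}$, $l\ge1$, the layers $\{\varepsilon\le u\le2\varepsilon\}$ are disjoint, so the finite sums of their means are at most $\mathrm{Av}(1)=1$ and the means tend to $0$ as $l\to\infty$. The left side is at least $(3/\sup u)\,\mathrm{Av}(1_{\{u>\varepsilon_1\}}|\sigma|^2)$ for large $l$.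
\end{proof}

\subsection*{The translated limit}

\begin{proof}[Proof of Theorem~\ref{thm:B}(d)]
Let $o\in M$ be arbitrary. Since $du$ is bounded, there is $r\in(0,1]$ with $u>\varepsilon_0/2$ on $B(p,r)$ for all $p\in\Sigma$. Let $h=1_{\{u>\varepsilon_0/2\}}|\sigma|^2$ and $h_r(p)=\int_{B(p,r)}h$, and let $V_r$ be the volume of a ball of radius $r$, which is independent of the center. By Fubini's theorem, $\int\chi_jh_r=\int h(x)\bigl(\int_{B(x,r)}\chi_j\bigr)dx$. The inner integral is at most $V_r$ and vanishes unless $x\in\mathcal N_2(\Omega_j)$. As $\chi_j=1$ on $\Omega_j$,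
\[
\int\chi_jh_r\le V_r\int_{\mathcal N_2(\Omega_j)}h\le V_r\Bigl[\int\chi_jh+\sup h\cdot\mathrm{vol}(\mathcal N_2(\Omega_j)\setminus\Omega_j)\Bigr].
\]
By (A) and Lemma~\ref{lem:sigma}, $\mathrm{Av}(h_r)\le V_r\,\mathrm{Av}(h)=0$. If $h_r$ were bounded below by a positive constant on $\Sigma$, then \eqref{eq:avSigma} would give $\mathrm{Av}(h_r)>0$. So there are $p_k\in\Sigma$ with $\int_{B(p_k,r)}|\sigma|^2=h_r(p_k)\to0$.

Choose isometries $\tau_k$ with $\tau_k(o)=p_k$. The forms $\tau_k^*\theta$ are Weyl--Einstein with uniformly bounded derivatives, and their functions $u$ and forms $\sigma$ are the pullbacks of those of $\theta$. A subsequence converges in $C^\infty_{\mathrm{loc}}$ to a Weyl--Einstein form $\theta_\infty$ with $\sigma_\infty=0$ and $u_\infty\ge\varepsilon_0/2$ on $B(o,r)$. There $\theta_\infty=\frac12d\log u_\infty$, so $F_\infty=0$ and $D_\infty$ is the Levi-Civita connection of $\hat g=u_\infty g$. By Lemma~\ref{lem:WE}, $\mathrm{Ric}_{\hat g}=2(n-1)\Lambda_\infty g=-2(n-1)\hat g$ on $B(o,r)$.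
\end{proof}

\section{Volume growth and the proof of Theorem~\ref{thm:main}}\label{sec:end}

Condition (A) holds for suitable balls as soon as their volume grows slower than exponentially. On a nilpotent group the growth is polynomial.

\begin{lemma}\label{lem:growth}
A simply connected nilpotent Lie group $G$ with a left-invariant metric satisfies \textup{(A)}.
\end{lemma}

\begin{proof}
Recall that $\exp:\mathfrak n\to G$ is a diffeomorphism and that its differential at $x$, translated to $e$ on the left, is $(1-e^{-\mathrm{ad}_x})/\mathrm{ad}_x$. This map is unipotent and has determinant one, so the Riemannian volume corresponds to a Lebesgue measure on $\mathfrak n$. Choose subspaces $V_i$ with $\mathfrak n_i=V_i\oplus\mathfrak n_{i+1}$, so $\mathfrak n=\bigoplus_iV_i$, and write $x=\sum_ix_i$. Let $t\mapsto\exp x(t)$ be a piecewise smooth unit-speed curve with $x(0)=0$, and let $\upsilon(t)\in\mathfrak n$, $|\upsilon|=1$, be its velocity translated to $e$. Then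
\[
x'=\frac{\mathrm{ad}_x}{1-e^{-\mathrm{ad}_x}}\,\upsilon=\upsilon+\sum_{k\ge1}b_k\,\mathrm{ad}_x^k\,\upsilon ,
\]
a finite sum with universal constants $b_k$. We claim that $|x_i(t)|\le c_i'(1+t)^i$ with constants independent of the curve. Since $[\mathfrak n_i,\mathfrak n_j]\subset\mathfrak n_{i+j}$, the $V_i$-component of $[x_{j_1},[\dots,[x_{j_k},\upsilon_l]]]$ vanishes unless $j_1+\dots+j_k+l\le i$, and then $j_1+\dots+j_k\le i-1$. So $x_i'$ involves only $x_j$ with $j<i$, and by induction on $i$ it is bounded by a constant times $(1+t)^{i-1}$; integrating gives the claim. Every point of $B(e,R)$ is the endpoint of such a curve of length less than $R$, so $V(R)=\mathrm{vol}\,B(e,R)$ is at most a constant times $(1+R)^Q$, $Q=\sum_ii\dim V_i$.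

There are $R_j\to\infty$ with $(V(R_j+2)-V(R_j))/V(R_j)\to0$. Otherwise $V(R+2)\ge(1+\delta)V(R)$ for some $\delta>0$ and all large $R$, and $V$ would grow exponentially. The closed balls $\Omega_j=\{x:d(e,x)\le R_j\}$ are compact, $\mathrm{vol}(\Omega_j)\ge V(R_j)$, and $\mathcal N_2(\Omega_j)\setminus\Omega_j\subset B(e,R_j+2)\setminus B(e,R_j)$. This is (A).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $\theta$ is a Weyl--Einstein form on $(G,[g])$. The universal cover of $G$ is a simply connected Lie group with the same Lie algebra, the pullback of $g$ is left-invariant, and the pullback of $\theta$ is Weyl--Einstein because the equation is local. So we may assume that $G$ is simply connected. By Lemma~\ref{lem:nil}, $n\ge3$, and the case $n=3$ is excluded by Theorem~\ref{thm:B}(a). Let $n\ge4$. The manifold $(G,g)$ is homogeneous. It is not locally conformally flat, since a local flat metric in $[g]$ would contradict Theorem~\ref{thm:B}(b). It has $\mathrm{scal}<0$ by Lemma~\ref{lem:nil} and satisfies (A)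 by Lemma~\ref{lem:growth}. By Theorem~\ref{thm:B}(d), $[g]$ contains an Einstein metric on a nonempty open set, which contradicts Theorem~\ref{thm:B}(b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{dBMS}
Viviana del Barco, Andrei Moroianu, Arthur Schichl, \emph{Weyl-Einstein structures on conformal solvmanifolds}, arXiv:2203.13642 (2022).

\bibitem{Besse}
Besse, \emph{Einstein Manifolds}.

\bibitem{Wolf}
Wolf, 1964.

\end{thebibliography}
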